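\title{Sequentiality of $s$-groups of countable tightness}

\begin{abstract}
An $s$-group is a Hausdorff topological group whose topology is the finest Hausdorff group topology in which a given set of sequences converges to the unit. Sequential Hausdorff groups are $s$-groups, have countable tightness, and are $k$-spaces. We show that the converse implication, that an $s$-group of countable tightness which is a $k$-space must be sequential, is independent of ZFC. It holds whenever every compact Hausdorff space of countable tightness is sequential, for instance under PFA. Under $\diamondsuit$ it fails, and there is a counterexample that is abelian, separable, $k_\omega$, and of size $\omega_1$. The counterexample is the free abelian topological group over a compact space $Y$. The space $Y$ is obtained from a compact non-sequential space by adding countably many isolated points, so that every sequentially continuous real function on $Y$ is continuous. Under CH, we characterize the existence of counterexamples of size at most $\mathfrak c$. We also show in ZFC that every abelian $s$-group determined by countably many sequences is sequential, and so is every Hausdorff group that is a $k$-space and whose unit is a $G_\delta$.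
\end{abstract}

\section{Introduction}

\subsection*{The question}

Convergent sequences can determine the topology of a group in two ways. They can determine it as a topology. A subset $C$ of a space $X$ is \emph{sequentially closed} if it contains the limit of every sequence of points of $C$ that converges in $X$, and $X$ is \emph{sequential} if every sequentially closed set is closed. Or they can determine it as a group topology. A Hausdorff topological group $(G,\tau)$ is an \emph{$s$-group} if there is a set $S$ of sequences in $G$ such that $\tau$ is the finest Hausdorff group topology on $G$ in which every sequence of $S$ converges to the unit $e$. We then say that $\tau$ is \emph{determined by} $S$.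

The first way implies the second. Let $(G,\tau)$ be a sequential Hausdorff group, let $S$ be the set of all sequences converging to $e$ in $\tau$, and let $\sigma$ be a Hausdorff group topology in which they all converge to $e$. Let $C$ be $\sigma$-closed, and let $c_n\in C$ with $c_n\to x$ in $\tau$. Then $x^{-1}c_n\to e$ in $\tau$, hence in $\sigma$. So $c_n\to x$ in $\sigma$, and $x\in C$. Thus $C$ is sequentially closed in $\tau$, hence $\tau$-closed, and $\sigma\subseteq\tau$.

Which purely topological conditions lead back from $s$-groups to sequential groups? Two necessary conditions are at hand. A space $X$ has \emph{countable tightness} (is \emph{countably tight}) if, whenever $A\subseteq X$ and $x\in\operatorname{cl}(A)$, there is a countable $B\subseteq A$ with $x\in\operatorname{cl}(B)$. A Hausdorff space $X$ is a \emph{$k$-space} if $C\subseteq X$ is closed whenever $C\cap L$ is closed for every compact $L\subseteq X$. A sequential Hausdorff space $X$ has both properties: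
\begin{itemize}
\item For $A\subseteq X$ let $[A]$ be the union of the closures of all countable subsets of $A$. A sequence in $[A]$ lies in $\operatorname{cl}(B)$ for a single countable $B\subseteq A$. So $[A]$ is sequentially closed, hence closed, and $[A]=\operatorname{cl}(A)$.
\item Suppose $C\cap L$ is closed for all compact $L$, and let $c_n\in C$, $c_n\to x$. Taking $L=\{x\}\cup\{c_n:n<\omega\}$ gives $x\in C$. So $C$ is sequentially closed, hence closed.
\end{itemize}
The following question is taken from \cite{Gab}.

\begin{quote}
\emph{Let $G$ be an $s$-group of countable tightness that is also a $k$-space. Must $G$ be sequential?}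
\end{quote}

\subsection*{The answer}

A $k$-space is controlled by its compact subspaces, so the first thing to ask is whether these are sequential. Consider the statement
\begin{equation}\tag{M}\label{eq:M}
\text{every compact Hausdorff space of countable tightness is sequential.}
\end{equation}

\begin{theorem}[ZFC]\label{thm:yes}
A Hausdorff $k$-space is sequential if and only if all its compact subspaces are sequential. Hence, if \eqref{eq:M} holds, then every Hausdorff $k$-space of countable tightness is sequential; in particular, every $s$-group of countable tightness that is a $k$-space is sequential. PFA implies \eqref{eq:M}, so these conclusions hold under PFA.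
\end{theorem}

The group structure plays no role here, and a counterexample to the question must contain a compact, countably tight, non-sequential space $K$. Such spaces exist under $\diamondsuit$. Putting one of them into a group of countable tightness is easy: the free abelian topological group over $K$ contains $K$ as a closed subspace, and it is countably tight and a $k$-space. The difficulty is to obtain an $s$-group. Call a Hausdorff space $X$ \emph{$k_\omega$} if there are compact subsets $X_0\subseteq X_1\subseteq\cdots$ with union $X$ such that $C\subseteq X$ is closed if and only if all $C\cap X_n$ are closed. We then say that $X$ is \emph{determined by} $(X_n)$. Equivalently, $U\subseteq X$ is open if and only if each $U\cap X_n$ is open in $X_n$. Clearly a $k_\omega$-space is a $k$-space.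

\begin{theorem}[$\diamondsuit$]\label{thm:no}
There is a non-sequential abelian $s$-group $G$ of countable tightness that is a $k_\omega$-space, hence a $k$-space. In addition, $G$ is separable and $|G|=\omega_1$.
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then ZFC neither proves nor refutes that every $s$-group of countable tightness that is a $k$-space is sequential.
\end{corollary}

The only consequences of $\diamondsuit$ that we use are CH and the existence of a suitable compact space. In fact, we prove the following equivalence.

\begin{theorem}[CH]\label{thm:equiv}
The following are equivalent.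
\begin{enumerate}
\item[(1)] There is a compact Hausdorff, countably tight, non-sequential space $K$ with $|K|\le\mathfrak c$.
\item[(2)] There is a non-sequential $s$-group $G$ of countable tightness that is a $k$-space, with $|G|\le\mathfrak c$.
\end{enumerate}
Moreover, $G$ in \textup{(2)} can then be taken abelian, separable, and $k_\omega$.
\end{theorem}

Finally, in two situations the answer is yes in ZFC.

\begin{theorem}[ZFC]\label{thm:zfc}
\begin{enumerate}
\item[(a)] If $G$ is an abelian $s$-group whose topology is determined by a countable set of sequences, then $G$ is sequential.
\item[(b)] Every Hausdorff group that is a $k$-space and in which $\{e\}$ is a $G_\delta$ is sequential.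
\end{enumerate}
\end{theorem}

In (a), under $\diamondsuit$, ``countable'' cannot be replaced by ``of size $\omega_1$'': the group of Theorem~\ref{thm:no} is determined by $\omega_1$ sequences (Remark~\ref{rem:omega1}).

\subsection*{The idea of the counterexample}

A function $f:Y\to\mathbb R$ is \emph{sequentially continuous} if $f(y_n)\to f(y)$ whenever $y_n\to y$ in $Y$. For a compact space $Y$ let $A(Y)$ be the free abelian topological group over $Y$. We show that $A(Y)$ is an $s$-group as soon as
\begin{equation}\tag{$\ast$}\label{eq:star}
\text{every sequentially continuous } f:Y\to\mathbb R \text{ is continuous.}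
\end{equation}
Every sequential space satisfies \eqref{eq:star}, but a non-sequential space may satisfy it too, and this gap is what we use. Given a compact non-sequential $K$ of size at most $\omega_1$, we construct, under CH, a compact $Y=\omega\cup K$ in which the new points $n\in\omega$ are isolated and dense, and in which sequences from $\omega$ detect all closure relations between subsets of $\omega$ and points of $K$. A real function is then controlled by its values on $\omega$, and \eqref{eq:star} follows. But $K$ remains a closed subspace, so $Y$ and $A(Y)$ are not sequential.

\subsection*{Conventions and cited results}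

All topological groups are Hausdorff. Ordinals are the sets of their predecessors. We write $E\subseteq^*F$, and say that $F$ \emph{almost covers} $E$, if $E\setminus F$ is finite; ``a.d.''\ means almost disjoint, that is, with finite intersection. For an infinite $\sigma\subseteq\omega$, ``$a_n\to a$ along $\sigma$'' means that every neighborhood of $a$ contains $a_n$ for all but finitely many $n\in\sigma$. A \emph{cluster point} of a sequence is a point each of whose neighborhoods contains infinitely many terms, counted by index.

We cite the following results: PFA implies \eqref{eq:M} (Balogh \cite{Bal}); \eqref{eq:M} is consistent relative to ZFC alone (Dow \cite{Dow}); and $\diamondsuit$ implies that there is a noncompact, locally compact, countably compact, hereditarily separable Hausdorff space on the set $\omega_1$ (Ostaszewski \cite{Ost}). Dow's theorem serves only to remove the large cardinal from the consistency of the answer ``yes''.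

\section{Reduction to compact subspaces}

\begin{proof}[Proof of Theorem~\ref{thm:yes}]
Closed subspaces of a sequential space are sequential, so compact subspaces of a sequential Hausdorff space are sequential. Conversely, let all compact subspaces of the $k$-space $X$ be sequential, and let $C\subseteq X$ be sequentially closed. For each compact $L\subseteq X$ the set $C\cap L$ is sequentially closed in $L$, hence closed in $L$ and in $X$. Since $X$ is a $k$-space, $C$ is closed.

Subspaces of countably tight spaces are countably tight. So if \eqref{eq:M} holds, all compact subspaces of a countably tight Hausdorff $k$-space are sequential, and the space itself is sequential. PFA implies \eqref{eq:M} by \cite{Bal}.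
\end{proof}

\section{From compact spaces to groups}\label{sec:groups}

\subsection{Group topologies determined by compact sets}

To define a $k_\omega$ topology on a group is easy; the point is that the group operations are continuous. This requires that products of $k_\omega$-spaces behave well.

\begin{lemma}\label{lem:prod}
If Hausdorff spaces $X,Y$ are determined by increasing sequences of compact sets $(X_n)$, $(Y_n)$, then $X\times Y$ is determined by $(X_n\times Y_n)$.
\end{lemma}

\begin{proof}
Let $U\subseteq X\times Y$ be such that each $U\cap(X_n\times Y_n)$ is open in $X_n\times Y_n$; we show that $U$ is open. Let $(a,b)\in U$, and choose $m$ with $(a,b)\in X_m\times Y_m$. Put $A_m=\{a\}$ and $B_m=\{b\}$. Suppose that $n\ge m$ and that compact $A_n\subseteq X_n$ and $B_n\subseteq Y_n$ with $A_n\times B_n\subseteq U$ are given. Since $U\cap(X_{n+1}\times Y_{n+1})$ is an open neighborhood of the product $A_n\times B_n$ of compact sets in $X_{n+1}\times Y_{n+1}$, the tube lemma gives open $O\supseteq A_n$ in $X_{n+1}$ and $O'\supseteq B_n$ in $Y_{n+1}$ with $O\times O'\subseteq U$. By normality of the compact spaces $X_{n+1}$ and $Y_{n+1}$, there are compact $A_{n+1}\subseteq O$ and $B_{n+1}\subseteq O'$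 with $A_n\subseteq\operatorname{int}_{X_{n+1}}A_{n+1}$ and $B_n\subseteq\operatorname{int}_{Y_{n+1}}B_{n+1}$.

Let $A=\bigcup_{n\ge m}A_n$ and $B=\bigcup_{n\ge m}B_n$. Both sequences increase, so $A\times B\subseteq U$. For each $k$,
\[
A\cap X_k=\bigcup_{n>\max(m,k)}\bigl(X_k\cap\operatorname{int}_{X_n}A_n\bigr),
\]
which is open in $X_k$. So $A$ is open in $X$, and in the same way $B$ is open in $Y$. Thus $(a,b)\in A\times B\subseteq U$ with $A\times B$ open. The converse, that open sets have open traces, is trivial.
\end{proof}

\begin{lemma}\label{lem:kw}
Let $(F,\tau_0)$ be a Hausdorff abelian topological group and $F=\bigcup_{n\ge1}L_n$, where the sets $L_n$ are $\tau_0$-compact and increasing, $L_n=-L_n$, and $L_n+L_n\subseteq L_{2n}$. Call $C\subseteq F$ $\tau$-closed if each $C\cap L_n$ is $\tau_0$-closed. Then $\tau\supseteq\tau_0$ is a Hausdorff group topology, each $L_n$ is $\tau$-closed, $\tau$ and $\tau_0$ coincide on each $L_n$, and $(F,\tau)$ is a $k_\omega$-space determined by $(L_n)$.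
\end{lemma}

\begin{proof}
The $\tau$-closed sets are stable under finite unions and arbitrary intersections, so $\tau$ is a topology. The sets $L_n$ are $\tau_0$-closed, so $\tau_0$-closed sets are $\tau$-closed. Hence $\tau\supseteq\tau_0$, $\tau$ is Hausdorff, and each $L_n$ is $\tau$-closed. A $\tau$-closed set $C\subseteq L_n$ is $\tau_0$-closed because $C=C\cap L_n$. So $\tau$ and $\tau_0$ have the same closed subsets of $L_n$, that is, they coincide on $L_n$. In particular, the $L_n$ are $\tau$-compact, and $(F,\tau)$ is determined by them.

By Lemma~\ref{lem:prod}, $(F,\tau)^2$ is determined by the sets $L_n\times L_n$, so it suffices to see that subtraction is continuous on each of these. It maps $L_n\times L_n$ into $L_{2n}$, it is $\tau_0$-continuous, and on $L_n$ and $L_{2n}$ the two topologies coincide.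
\end{proof}

\subsection{The group \texorpdfstring{$A(Y)$}{A(Y)}}

Let $Y$ be a nonempty compact Hausdorff space and $A(Y)$ the free abelian group on the set $Y$. Each $f\in C(Y)$ extends to a homomorphism $\hat f:A(Y)\to\mathbb R$. Let $\tau_0$ be the topology induced by all these $\hat f$. It is a group topology. It is Hausdorff, because for $a\ne0$ in $A(Y)$ we may take $f$ equal to $1$ at one point of the support of $a$ and $0$ at the others, and then $\hat f(a)\ne0$. The inclusion $Y\to(A(Y),\tau_0)$ is continuous and injective, hence a homeomorphic embedding.

Let $D$ be the topological sum $Y\sqcup\{0\}\sqcup-Y$, where $-Y$ is a copy of $Y$, and let $L_n$ ($n\ge1$) be the set of all sums of at most $n$ elements of $Y\cup-Y$. It is the image of the compact space $D^n$ under the $\tau_0$-continuous summation map $s_n:D^n\to L_n$. So Lemma~\ref{lem:kw} applies, and \emph{from now on $A(Y)$ carries the topology $\tau$ of that lemma.} It has the following two properties.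

\emph{$Y$ is a closed subspace of $A(Y)$}, since it is a compact subset of $L_1$, where $\tau=\tau_0$.

\emph{Every continuous $\varphi:Y\to H$ into an abelian topological group $H$ extends to a continuous homomorphism $\Phi:A(Y)\to H$.} The homomorphic extension $\Phi$ exists algebraically, and $\Phi\circ s_n:D^n\to H$ is continuous. As a continuous map from a compact space onto a Hausdorff space, $s_n$ is a quotient map. So $\Phi$ is continuous on each $L_n$, hence continuous.

\subsection{Countable tightness}

Call $A\subseteq X$ \emph{$\omega$-closed} if $\operatorname{cl}(B)\subseteq A$ for all countable $B\subseteq A$. Clearly, if $X$ is countably tight, then every $\omega$-closed set is closed. The converse also holds: the set $[A]$ from the introduction is $\omega$-closed, because a countable subset of $[A]$ lies in $\operatorname{cl}(B)$ for a single countable $B\subseteq A$. If $[A]$ is closed, then $[A]=\operatorname{cl}(A)$. So \emph{$X$ is countably tight if and only if every $\omega$-closed set is closed}.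

\begin{lemma}\label{lem:tight}
\begin{enumerate}
\item[(a)] If $q:X\to Z$ is a quotient map and $X$ is countably tight, so is $Z$.
\item[(b)] Let $X=\bigcup_nL_n$, where the $L_n$ are closed and countably tight, and suppose that $A\subseteq X$ is closed whenever all $A\cap L_n$ are. Then $X$ is countably tight.
\item[(c)] If $X$ and $Y$ are compact Hausdorff and countably tight, so is $X\times Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C\subseteq Z$ be $\omega$-closed. For countable $B\subseteq q^{-1}(C)$ we have $q(\operatorname{cl}B)\subseteq\operatorname{cl}q(B)\subseteq C$. So $q^{-1}(C)$ is $\omega$-closed, hence closed, and $C$ is closed.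

(b) If $A$ is $\omega$-closed, then each $A\cap L_n$ is $\omega$-closed in $L_n$, hence closed in $L_n$ and in $X$. So $A$ is closed.

(c) Let $p:X\times Y\to Y$ be the projection; it maps closed sets to closed sets. We first show that \emph{$p(A')$ is closed for every $\omega$-closed $A'$}. If $y\in\operatorname{cl}p(A')$, there is a countable $A_0\subseteq A'$ with $y\in\operatorname{cl}p(A_0)$, and $\operatorname{cl}p(A_0)\subseteq p(\operatorname{cl}A_0)\subseteq p(A')$.

Now let $A$ be $\omega$-closed, suppose that $z\in\operatorname{cl}A\setminus A$, and put $y=p(z)$. The set $A\cap p^{-1}(y)$ is $\omega$-closed in the fiber $p^{-1}(y)\cong X$, hence closed. By regularity there is an open $V\ni z$ with $\operatorname{cl}V\cap A\cap p^{-1}(y)=\emptyset$. The set $A\cap\operatorname{cl}V$ is $\omega$-closed, and $z\in\operatorname{cl}(A\cap V)$. So $y\in\operatorname{cl}p(A\cap\operatorname{cl}V)=p(A\cap\operatorname{cl}V)$. This gives a point of $A\cap\operatorname{cl}V$ in the fiber $p^{-1}(y)$, a contradiction.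
\end{proof}

Consequently, \emph{if $Y$ is countably tight, so is $A(Y)$}: apply (c) finitely often to obtain $D^n$, then (a) to the quotient map $s_n:D^n\to L_n$, then (b).

\subsection{When \texorpdfstring{$A(Y)$}{A(Y)} is an \texorpdfstring{$s$}{s}-group}

Together, these facts show that for a compact, countably tight, non-sequential $K$ the group $A(K)$ is a non-sequential, countably tight $k_\omega$-group. Only the $s$-group property is missing, and for it condition \eqref{eq:star} is sufficient.

\begin{proposition}\label{prop:AY}
Let $Y$ be compact Hausdorff, countably tight, not sequential, and let $Y$ satisfy \eqref{eq:star}. Then $A(Y)$ is a non-sequential $s$-group of countable tightness and a $k_\omega$-space.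
\end{proposition}

\begin{proof}
We already know that $A(Y)$ is countably tight and $k_\omega$. It is not sequential, since its closed subspace $Y$ is not. It remains to show that it is an $s$-group.

Let $S$ be the set of all sequences converging to $0$ in $A(Y)$, and let $\sigma$ be a Hausdorff group topology on the group $A(Y)$ in which all members of $S$ converge to $0$. If $y_n\to y$ in $Y$, then $(y_n-y)_n\in S$, so $y_n\to y$ in $\sigma$. Hence, for every $\sigma$-continuous $g:A(Y)\to\mathbb R$, the restriction $g|_Y$ is sequentially continuous on $Y$, and by \eqref{eq:star} it is continuous. Hausdorff topological groups are completely regular, so $\sigma$ is the topology induced by its continuous real functions. Therefore the inclusion $Y\to(A(Y),\sigma)$ is continuous. Its homomorphic extension, the identity $(A(Y),\tau)\to(A(Y),\sigma)$, is then continuous, that is, $\sigma\subseteq\tau$. As all members of $S$ converge to $0$ in $\tau$, the topology $\tau$ is determined by $S$.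
\end{proof}

\section{Adding a dense sequence of isolated points}\label{sec:add}

Condition \eqref{eq:star} fails for the most natural candidates. Let $K=X\cup\{\infty\}$ be the one-point compactification of a noncompact, locally compact, countably compact Hausdorff space $X$. Every sequence in $X$ has a cluster point in $X$, so, $K$ being Hausdorff, no sequence in $X$ converges to $\infty$. The characteristic function of $\{\infty\}$ is therefore sequentially continuous, but it is not continuous.

To repair this, we supply new convergent sequences. Their terms must lie outside $K$, because $K$ is to keep its topology and to remain a closed, non-sequential subspace. If there are only countably many new points and they are isolated, countable tightness is preserved. The next proposition says that under CH this can be done so well that \eqref{eq:star} results.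

\begin{proposition}[CH]\label{prop:Y}
Let $K$ be a nonempty compact Hausdorff space with $|K|\le\omega_1$. There is a compact Hausdorff space $Y=\omega\cup K$, where $\omega\cap K=\emptyset$, $\omega$ is a dense set of isolated points, and $K$ is a closed subspace, such that
\begin{equation}\tag{$\ast\ast$}\label{eq:starstar}
\parbox{0.8\textwidth}{if $x\in K$, $B\subseteq\omega$, and $x\in\operatorname{cl}_Y(B)$, then some sequence of points of $B$ converges to $x$.}
\end{equation}
\end{proposition}

\begin{corollary}\label{cor:Y}
Let $Y$ be as in Proposition~\ref{prop:Y}. Then $Y$ satisfies \eqref{eq:star}. If $K$ is countably tight, so is $Y$. If $K$ is not sequential, neither is $Y$.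
\end{corollary}

\begin{proof}
Let $f:Y\to\mathbb R$ be sequentially continuous. Continuity at the isolated points is trivial. Let $x\in K$, $\varepsilon>0$, and $B=\{n\in\omega:|f(n)-f(x)|\ge\varepsilon\}$. If $x\in\operatorname{cl}B$, then by \eqref{eq:starstar} a sequence in $B$ converges to $x$, contrary to sequential continuity. So $W=Y\setminus\operatorname{cl}B$ is an open neighborhood of $x$, and $|f(n)-f(x)|<\varepsilon$ for all $n\in W\cap\omega$. Each $x'\in W\cap K$ is the limit of a sequence in $\omega$, by density and \eqref{eq:starstar} applied to the set $\omega$. This sequence is eventually in $W$, so $|f(x')-f(x)|\le\varepsilon$. Hence $f$ is continuous at $x$.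

Let $K$ be countably tight and $y\in\operatorname{cl}A$. If $y\in\omega$, then $y\in A$. If $y\in K$, then either $y\in\operatorname{cl}(A\cap\omega)$, where $A\cap\omega$ is countable, or $y\in\operatorname{cl}(A\cap K)$, and we use the tightness of $K$. The last claim holds because $K$ is closed in $Y$.
\end{proof}

\subsection{The smallest case}\label{sub:small}

If $K$ is metrizable, Proposition~\ref{prop:Y} is easy: identify $K$ with $K\times\{0\}\subseteq K\times[0,1]$, and let $n\in\omega$ be the point $(d_n,1/(n+1))$, where $(d_n)$ lists a countable dense subset of $K$, each of its points infinitely often. Then $Y$ is compact metrizable. The first case that shows the main idea is $K=\{x_\xi:\xi<\omega_1\}\cup\{\infty\}$, the one-point compactification of a discrete space of size $\omega_1$.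

Take any a.d.\ family $\{\sigma_\xi:\xi<\omega_1\}$ of infinite subsets of $\omega$. Let the points of $\omega$ be isolated in $Y=\omega\cup K$, let $x_\xi$ have the basic neighborhoods $\{x_\xi\}\cup(\sigma_\xi\setminus F)$ with $F$ finite, and let the basic neighborhoods of $\infty$ be the complements of finite unions of sets $\{x_\xi\}\cup\sigma_\xi$ and finite subsets of $\omega$. Almost disjointness makes the sets $\{x_\xi\}\cup\sigma_\xi$ compact and clopen, and $Y$ is compact Hausdorff. At $x_\xi$ condition \eqref{eq:starstar} always holds: if $x_\xi\in\operatorname{cl}B$, then $B\cap\sigma_\xi$ is infinite and converges to $x_\xi$. At $\infty$ we read off two facts: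
\begin{itemize}
\item $\infty\in\operatorname{cl}B$ if and only if $B$ is not almost covered by finitely many $\sigma_\xi$;
\item an infinite $\tau\subseteq\omega$ converges to $\infty$ if and only if it is a.d.\ from every $\sigma_\xi$.
\end{itemize}
So the choice of the $\sigma_\xi$ matters. If the family is maximal, then $\infty\in\operatorname{cl}\omega$, but no sequence from $\omega$ converges to $\infty$.

The remedy is to reserve sequences for $\infty$ while the family is being built. Under CH let $\mathcal P(\omega)=\{B_\alpha:\alpha<\omega_1\}$. We build an increasing a.d.\ family, countable at each stage, each of whose members is \emph{promised} to one point of $K$. Begin with pairwise disjoint infinite $\sigma_k$, promised to $x_k$ ($k<\omega$). At stage $\alpha$ do the following.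
\begin{enumerate}
\item[(i)] If $B_\alpha$ is not almost covered by finitely many of the present members $a_0,a_1,\dots$, choose $n_0<n_1<\cdots$ with $n_k\in B_\alpha\setminus(a_0\cup\dots\cup a_k)$ and promise $\{n_k:k<\omega\}$ to $\infty$.
\item[(ii)] Choose $\sigma_{\omega+\alpha}$ a.d.\ from all present members, including the one that (i) may have added, in the same way with $\omega$ in place of $B_\alpha$, and promise it to $x_{\omega+\alpha}$. This is possible, since finitely many members of an infinite a.d.\ family of infinite sets never almost cover $\omega$.
\end{enumerate}
Let $\infty\in\operatorname{cl}B$, where $B=B_\alpha$. If (i) applied at stage $\alpha$, then $B$ contains a set promised to $\infty$. It is a.d.\ from all $\sigma_\xi$, earlier and later, so it converges to $\infty$. If (i) did not apply, then $B\subseteq^*\bigcup F$ for a finite set $F$ of promised sets. As $\infty\in\operatorname{cl}B$, those members of $F$ that are some $\sigma_\xi$ do not almost cover $B$. So $B\cap\tau$ is infinite for some $\tau\in F$ promised to $\infty$, and $B\cap\tau$ converges to $\infty$. This proves \eqref{eq:starstar}.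

The dichotomy is the heart of the matter: \emph{either $B$ leaves room for a new promise, or an old promise already serves.} At stage $\alpha$ we need not know whether $\infty$ will be in the closure of $B$.

In the general case the topology of $Y$ cannot be written down in advance. We embed $K$ in $[0,1]^{\omega_1}$ and construct the coordinates of the points $n\in\omega$ one at a time. When a coordinate is added, a point of the previous projection of $K$ may split into many points. Three things must then be preserved: old promises must be kept, cluster points must stay in $K$, and every point of $K$ must remain reachable from the part of $\omega$ not used up by finitely many promises.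

\section{Proof of Proposition~\ref{prop:Y}}

\subsection{Good pairs}

There are at most $\omega_1$ pairs of points of $K$, so some family of $\omega_1$ continuous functions $K\to[0,1]$ (repetitions allowed) separates points. We may therefore assume that $K$ is a closed subset of $[0,1]^{\omega_1}$. For $\alpha\le\omega_1$ let $\pi_\alpha(z)=z|_\alpha$ and $K_\alpha=\pi_\alpha(K)\subseteq[0,1]^\alpha$. Here $[0,1]^0$ is one point. For limit $\alpha\le\omega_1$,
\begin{equation}\label{eq:limit}
K_\alpha=\{y\in[0,1]^\alpha:\ y|_\beta\in K_\beta\text{ for all }\beta<\alpha\}.
\end{equation}
Indeed, for $y$ in the right-hand side, the sets $\{z\in K:z|_\beta=y|_\beta\}$, $\beta<\alpha$, are nonempty, closed, and decreasing. By compactness they have a common point $z$, and $z|_\alpha=y$. The other inclusion is clear.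

We shall construct functions $h_\alpha:\omega\to[0,1]$ for $\alpha<\omega_1$. Write $h^\alpha(n)=(h_\beta(n))_{\beta<\alpha}\in[0,1]^\alpha$, so that $h^\alpha$ is a sequence in $[0,1]^\alpha$. A \emph{promise set} is a set $P$ of pairs $(\sigma,z)$, where $\sigma\subseteq\omega$ is infinite and $z\in K$, such that distinct members of $P$ have a.d.\ first coordinates. The pair $(\sigma,z)$ promises that in the end $n\to z$ along $\sigma$. For $F\subseteq P$ write $\bigcup F$ for the union of the first coordinates of members of $F$. Call $(h^\alpha,P)$ \emph{good} if the following hold.
\begin{enumerate}
\item[(I1)] Every cluster point of the sequence $h^\alpha$ lies in $K_\alpha$.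
\item[(I2)] For $(\sigma,z)\in P$, $h^\alpha(n)\to\pi_\alpha(z)$ along $\sigma$.
\item[(I3)] For every open $V\subseteq[0,1]^\alpha$ meeting $K_\alpha$ and every finite $F\subseteq P$, the set $\{n:h^\alpha(n)\in V\}\setminus\bigcup F$ is infinite.
\end{enumerate}
Condition (I3) keeps the points of $K$ reachable: the indices in a promised set are committed, up to finitely many, to a single point, so room for further points of $K$ over $V$ must come from outside finitely many promises.

Call $y\in K_\alpha$ \emph{$P$-free for $D\subseteq\omega$} if for every neighborhood $V$ of $y$ and every finite $F\subseteq P$ the set $\{n\in D:h^\alpha(n)\in V\}\setminus\bigcup F$ is infinite. Thus (I3) says that every $y\in K_\alpha$ is $P$-free for $\omega$. Being $P$-free is the ``room'' of Section~\ref{sub:small}, localized at $y$.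

\subsection{Adding a promise and adding a coordinate}

In the next two lemmas let $\alpha<\omega_1$, let $P$ be \emph{countable}, and let $(h^\alpha,P)$ be good. Since $\alpha$ is countable, $[0,1]^\alpha$ is compact metrizable. Both countability assumptions are used in the diagonal arguments.

\begin{lemma}\label{lem:promise}
Let $z\in K$, and let $\pi_\alpha(z)$ be $P$-free for $D$. There is an infinite $\sigma\subseteq D$, a.d.\ from all first coordinates of $P$, such that $(h^\alpha,P\cup\{(\sigma,z)\})$ is good.
\end{lemma}

\begin{proof}
Along $\sigma$, $h^\alpha$ must converge to $\pi_\alpha(z)$, and $\sigma$ must be a.d.\ from the old promises, but it must not swallow any of the sets in (I3). So we choose elements of $\sigma$ and elements kept out of $\sigma$ alternately.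

Let $V_0\supseteq V_1\supseteq\cdots$ be a neighborhood base at $\pi_\alpha(z)$, and let $\tau_0,\tau_1,\dots$ list the first coordinates of $P$, with repetitions if necessary (all $\tau_i=\emptyset$ if $P=\emptyset$). Fix a countable base of $[0,1]^\alpha$. There are only countably many sets of the form $\{n:h^\alpha(n)\in V\}\setminus\bigcup F$, where $V$ is a basic set meeting $K_\alpha$ and $F\subseteq P$ is finite. They are infinite by (I3). Let $E_0,E_1,\dots$ be a list in which each of them occurs infinitely often. Now choose distinct numbers $n_0,m_0,n_1,m_1,\dots$, in this order, with
\[
n_k\in D,\qquad h^\alpha(n_k)\in V_k,\qquad n_k\notin\tau_0\cup\dots\cup\tau_k,\qquad m_k\in E_k.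
\]
The choice of $n_k$ is possible because $\pi_\alpha(z)$ is $P$-free for $D$, and that of $m_k$ because $E_k$ is infinite. Let $\sigma=\{n_k:k<\omega\}$.

Since $n_k\notin\tau_i$ for $k\ge i$, $\sigma$ is a.d.\ from every $\tau_i$. So $P\cup\{(\sigma,z)\}$ is a promise set. Condition (I1) does not involve $P$, and (I2) for $(\sigma,z)$ holds because $h^\alpha(n_k)\in V_k$. For (I3), let $V$ be open and meet $K_\alpha$, and let $F\subseteq P\cup\{(\sigma,z)\}$ be finite. Choose a basic $V'\subseteq V$ meeting $K_\alpha$. The set $\{n:h^\alpha(n)\in V'\}\setminus\bigcup(F\cap P)$ equals $E_k$ for infinitely many $k$, so it contains infinitely many of the numbers $m_k$. These do not lie in $\sigma$, hence they belong to $\{n:h^\alpha(n)\in V\}\setminus\bigcup F$.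
\end{proof}

\begin{lemma}\label{lem:coordinate}
There is $h_\alpha:\omega\to[0,1]$ such that $(h^{\alpha+1},P)$ is good.
\end{lemma}

Before the proof, consider what is forced. For $(\sigma,z)\in P$, (I2) asks that $h_\alpha(n)\to z(\alpha)$ along $\sigma$. Two promises can conflict only on the finite intersection of their first coordinates, so countably many promises can be kept simultaneously after finite modifications. The new demand is (I3): every part of $K_{\alpha+1}$ must be approached, even when $K_{\alpha+1}$ has many points over one point of $K_\alpha$. We reduce this to (I2) by first adding auxiliary promises to a dense set of points of $K_{\alpha+1}$.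

\begin{proof}
Let $\{c_j=(y_j,t_j):j<\omega\}$ be a dense subset of $K_{\alpha+1}\subseteq K_\alpha\times[0,1]$, repetitions allowed, and choose $\hat z_j\in K$ with $\pi_{\alpha+1}(\hat z_j)=c_j$. By (I3), $y_j=\pi_\alpha(\hat z_j)$ is free for $\omega$ with respect to any countable promise set that forms a good pair with $h^\alpha$. So we can apply Lemma~\ref{lem:promise} successively for $j=0,1,\dots$ and obtain infinite sets $R_j$ such that $(h^\alpha,P\cup\{(R_i,\hat z_i):i\le j\})$ is good for every $j$, and each $R_j$ is a.d.\ from all first coordinates of $P$ and from all $R_i$ with $i<j$. Then
\[
P^+=P\cup\{(R_j,\hat z_j):j<\omega\}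
\]
is a countably infinite promise set, and (I2) holds for $(h^\alpha,P^+)$. Enumerate $P^+$ as $\{(\sigma_i,z_i):i<\omega\}$ without repetitions, and let $\rho$ be a metric for $[0,1]^\alpha$. The sets $\sigma_i\setminus\bigcup_{k<i}\sigma_k$ are pairwise disjoint, and each is cofinite in $\sigma_i$. By (I2) we may remove finitely many further points from each of them and obtain pairwise disjoint sets $\sigma_i'$, cofinite in $\sigma_i$, with
\[
\rho\bigl(h^\alpha(n),\pi_\alpha(z_i)\bigr)<2^{-i}\qquad\text{for }n\in\sigma_i'.
\]
Put $h_\alpha(n)=z_i(\alpha)$ for $n\in\sigma_i'$. For $n\notin\bigcup_i\sigma_i'$ choose $y\in K_\alpha$ nearest to $h^\alpha(n)$ and some $t$ with $(y,t)\in K_{\alpha+1}$, and put $h_\alpha(n)=t$.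

(I2) \emph{holds even for $P^+$}: $h^\alpha(n)\to\pi_\alpha(z_i)$ along $\sigma_i$, and $h_\alpha(n)=z_i(\alpha)$ for almost all $n\in\sigma_i$.

(I1): Measure distances in $[0,1]^{\alpha+1}$ by $\rho$ on the first $\alpha$ coordinates plus $|\cdot|$ on the last. We show that the distance from $h^{\alpha+1}(n)$ to the closed set $K_{\alpha+1}$ tends to $0$; then all cluster points lie in $K_{\alpha+1}$. For $n\in\sigma_i'$ the distance is at most that to $\pi_{\alpha+1}(z_i)$, which is $\rho(h^\alpha(n),\pi_\alpha(z_i))$. This is less than $2^{-i}$ and, for fixed $i$, tends to $0$ along $\sigma_i'$. For $n\notin\bigcup_i\sigma'_i$ the distance is at most $\rho(h^\alpha(n),K_\alpha)$, which tends to $0$ as $n\to\infty$, by (I1) for $h^\alpha$ and compactness of $[0,1]^\alpha$. Given $\varepsilon>0$, only finitely many $i$ satisfy $2^{-i}\ge\varepsilon$, and each of these contributes only finitely many $n$ with distance at least $\varepsilon$. So the distance is less than $\varepsilon$ for almost all $n$.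

(I3): Let $V\subseteq[0,1]^{\alpha+1}$ be open and meet $K_{\alpha+1}$, and let $F\subseteq P$ be finite. Then $V$ contains some $c_j=\pi_{\alpha+1}(\hat z_j)$, and by (I2) for $(R_j,\hat z_j)$ we have $R_j\subseteq^*\{n:h^{\alpha+1}(n)\in V\}$. As $R_j$ is infinite and a.d.\ from all first coordinates of $P$, the set $R_j\setminus\bigcup F$ is infinite. The auxiliary promises have done their work and are now discarded.
\end{proof}

\subsection{The recursion}

By CH and $|K|\le\omega_1$ we can enumerate $K\times\mathcal P(\omega)$ as $\{(x_\alpha,B_\alpha):\alpha<\omega_1\}$, repetitions allowed. This is where CH enters: there are only countably many stages before each task, so that the two lemmas apply. Put $P_0=\emptyset$; the pair $(h^0,P_0)$ is good, since $[0,1]^0=K_0$ is one point.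

\emph{Stage $\alpha<\omega_1$.} Let $(h^\alpha,P_\alpha)$ be good with $P_\alpha$ countable.
\begin{itemize}
\item If $\pi_\alpha(x_\alpha)$ is $P_\alpha$-free for $B_\alpha$, take $\sigma\subseteq B_\alpha$ from Lemma~\ref{lem:promise} (with $z=x_\alpha$, $D=B_\alpha$) and put $P_{\alpha+1}=P_\alpha\cup\{(\sigma,x_\alpha)\}$.
\item Otherwise put $P_{\alpha+1}=P_\alpha$.
\end{itemize}
In both cases $(h^\alpha,P_{\alpha+1})$ is good and $P_{\alpha+1}$ is countable. So Lemma~\ref{lem:coordinate} gives $h_\alpha$ such that $(h^{\alpha+1},P_{\alpha+1})$ is good.

\emph{Limit $\alpha\le\omega_1$.} Put $P_\alpha=\bigcup_{\beta<\alpha}P_\beta$. This is a promise set, countable if $\alpha<\omega_1$. The pair $(h^\alpha,P_\alpha)$ is good: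
\begin{itemize}
\item (I1) If $y$ is a cluster point of $h^\alpha$, then for each $\beta<\alpha$, $y|_\beta$ is a cluster point of $h^\beta$, so $y|_\beta\in K_\beta$. Hence $y\in K_\alpha$ by \eqref{eq:limit}.
\item (I2) Let $(\sigma,z)\in P_\beta$ with $\beta<\alpha$. It suffices to check each coordinate $\gamma<\alpha$, and for this we use (I2) for $(h^\delta,P_\delta)$ with $\delta=\max(\beta,\gamma+1)<\alpha$.
\item (I3) Let $V$ be open and meet $K_\alpha$, and let $F\subseteq P_\alpha$ be finite. Around a point of $V\cap K_\alpha$, $V$ contains a basic open set depending on finitely many coordinates, hence the preimage of an open $V''\subseteq[0,1]^\beta$ for some $\beta<\alpha$, and $V''$ meets $K_\beta$. Choose $\gamma\in[\beta,\alpha)$ with $F\subseteq P_\gamma$. The preimage $V'$ of $V''$ in $[0,1]^\gamma$ is open and meets $K_\gamma$. By (I3) for $(h^\gamma,P_\gamma)$ the set $\{n:h^\gamma(n)\in V'\}\setminus\bigcup F$ is infinite, and $h^\gamma(n)\in V'$ implies $h^\alpha(n)\in V$.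
\end{itemize}

\subsection{The space \texorpdfstring{$Y$}{Y}}

Let $h=h^{\omega_1}$, $P=P_{\omega_1}$, and
\[
Y=\{(h(n),n):n<\omega\}\cup(K\times\{\omega\})\subseteq[0,1]^{\omega_1}\times(\omega+1).
\]
The set $Y$ is closed. Over each $m<\omega$ it has a single point, and $m$ is isolated in $\omega+1$. If $(y,\omega)$ is in the closure of $\{(h(n),n):n<\omega\}$, then $y$ is a cluster point of $h$, so $y\in K$ by (I1) for $\alpha=\omega_1$. Hence $Y$ is compact Hausdorff. Identify $n$ with $(h(n),n)$, which is isolated in $Y$, and $K$ with $K\times\{\omega\}$, which is closed. By (I2) for $\alpha=\omega_1$, all promises are kept: for $(\sigma,z)\in P$ we have $n\to z$ in $Y$ along $\sigma$.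

\emph{Density and \eqref{eq:starstar}.} Let $x\in K$ and $B\subseteq\omega$, and let $(x,B)=(x_\alpha,B_\alpha)$.

First suppose that $\pi_\alpha(x)$ is $P_\alpha$-free for $B$. Then some $(\sigma,x)\in P$ has $\sigma\subseteq B$, so $B$ contains a sequence converging to $x$. If $B=\omega$, this case occurs for every $x\in K$, by (I3) for $(h^\alpha,P_\alpha)$. So $\omega$ is dense in $Y$.

Now suppose that $\pi_\alpha(x)$ is not $P_\alpha$-free for $B$ and that $x\in\operatorname{cl}_Y(B)$. There are a neighborhood $V$ of $\pi_\alpha(x)$ and a finite $F\subseteq P_\alpha$ such that
\[
\{n\in B:h^\alpha(n)\in V\}\subseteq^*\textstyle\bigcup F.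
\]
The points of $Y$ whose first coordinate restricts to an element of $V$ form a neighborhood of $x$. So $x$ is in the closure of the set on the left. Finite subsets of $\omega$ are closed in $Y$ and do not contain $x$. Therefore $x\in\operatorname{cl}_Y(\tau\cap B)$ for some $(\tau,w)\in F$, and $\tau\cap B$ is infinite. Since $\tau\cap B$ converges to $w$, its closure is $(\tau\cap B)\cup\{w\}$, and so $x=w$. Thus $\tau\cap B$ is a sequence in $B$ converging to $x$. \hfill$\square$

\section{The counterexample and independence}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(2). By CH, $|K|\le\omega_1$, and $K$ is nonempty, since it is not sequential. Take $Y$ from Proposition~\ref{prop:Y} and let $G=A(Y)$. By Corollary~\ref{cor:Y}, $Y$ is countably tight, not sequential, and satisfies \eqref{eq:star}. By Proposition~\ref{prop:AY}, $G$ is a non-sequential abelian $s$-group of countable tightness and a $k_\omega$-space. It is separable: the closure of the countable subgroup generated by $\omega$ is a subgroup containing $\operatorname{cl}_Y(\omega)=Y$, so it is $G$. Finally, $|G|=\max(|Y|,\omega)\le\omega_1=\mathfrak c$.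

(2)$\Rightarrow$(1). By Theorem~\ref{thm:yes}, $G$ has a non-sequential compact subspace. It is countably tight and of size at most $\mathfrak c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
Recall that $\diamondsuit$ asserts that there are sets $A_\alpha\subseteq\alpha$ for $\alpha<\omega_1$ such that for every $A\subseteq\omega_1$ the set $\{\alpha:A\cap\alpha=A_\alpha\}$ is stationary. It implies CH: if $A\subseteq\omega$, then $A=A_\alpha$ for some $\alpha\ge\omega$. So by Theorem~\ref{thm:equiv} and its proof it suffices to find $K$ as in (1) of that theorem, with $|K|=\omega_1$.

Let $X$ be the space of \cite{Ost}: a noncompact, locally compact, countably compact, hereditarily separable Hausdorff space with $|X|=\omega_1$. Let $K=X\cup\{\infty\}$ be its one-point compactification.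

\emph{$K$ is not sequential.} The set $X$ is not closed in $K$, being noncompact. As noted in Section~\ref{sec:add}, countable compactness implies that no sequence in $X$ converges to $\infty$. So $X$ is sequentially closed.

\emph{$K$ is countably tight.} Let $y\in\operatorname{cl}A\setminus A$. If $y\in X$, then, $X$ being open in $K$, $y\in\operatorname{cl}_X(A\cap X)=\operatorname{cl}_X(B)$ for a countable dense subset $B$ of $A\cap X$. If $y=\infty$, then $A\subseteq X$; let $B$ be a countable dense subset of $A$. If $\infty\notin\operatorname{cl}_KB$, then $\operatorname{cl}_KB$ is a compact subset of $X$ that contains $A$, so $\infty\notin\operatorname{cl}A$, a contradiction.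

The resulting $G$ contains $K$, so $|G|=\omega_1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
$\diamondsuit$ is consistent relative to ZFC (it holds in G\"odel's $L$), so by Theorem~\ref{thm:no} ZFC does not prove the statement. By \cite{Dow}, \eqref{eq:M} is consistent relative to ZFC, so by Theorem~\ref{thm:yes} ZFC does not refute it.
\end{proof}

\begin{remark}
In the proof of Proposition~\ref{prop:Y}, the assumption $|K|\le\omega_1$ is used to embed $K$ in $[0,1]^{\omega_1}$ and, together with CH, to deal with all pairs in $K\times\mathcal P(\omega)$ in $\omega_1$ steps. We do not determine whether the mere existence of a compact, countably tight, non-sequential space (of arbitrary size, or without CH) yields a counterexample.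
\end{remark}

\section{Two positive results in ZFC}\label{sec:zfc}

\subsection{Abelian groups determined by countably many sequences}

The idea is to write the essential part of $G$ as a quotient of a free abelian group with a $k_\omega$ topology in which the compact sets $L_n$ are metrizable. Such a group is sequential, and so are its quotients.

\begin{proof}[Proof of Theorem~\ref{thm:zfc}(a)]
Let the topology $\tau$ of $G$ be determined by $S$. If $S=\emptyset$, then $\tau$ is discrete, and $G$ is sequential. Otherwise let $S=\{u_i:i<\omega\}$ with $u_i=(u_{i,k})_{k<\omega}$, with repetitions if $S$ is finite, and let $H$ be the subgroup generated by all $u_{i,k}$.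

\emph{$H$ is open in $G$, and $\tau|_H$ is the finest Hausdorff group topology on $H$ in which all $u_i$ converge to $0$.} Let $\sigma$ be any Hausdorff group topology on $H$ in which all $u_i$ converge to $0$. Since $G$ is abelian, there is a group topology $\sigma'$ on $G$ having $(H,\sigma)$ as an open subgroup. It is Hausdorff, and all $u_i$ converge to $0$ in it. Hence $\sigma'\subseteq\tau$. In particular, $H$ is $\tau$-open (take $\sigma=\tau|_H$), and $\sigma\subseteq\tau|_H$ for every such $\sigma$.

\emph{The model.} Let $F$ be the free abelian group on $\{e_{i,k}:i,k<\omega\}$, and let $\tau_0$ be induced by all homomorphisms $\chi:F\to\mathbb R$ with $\lim_k\chi(e_{i,k})=0$ for each $i$. This is a group topology. It is Hausdorff, because the coordinate functionals are among the $\chi$. In $\tau_0$ we have $e_{i,k}\to0$ as $k\to\infty$, so each $C_i=\{0\}\cup\{e_{i,k}:k<\omega\}$ is a convergent sequence together with its limit. Let $L_n$ ($n\ge1$) be the set of all sums of at most $n$ elements of $\pm(C_0\cup\dots\cup C_n)$. Then $L_n=-L_n$, the $L_n$ increase with union $F$, and $L_n+L_n\subseteq L_{2n}$. With $D_n=\bigsqcup_{i\le n}(C_i\sqcup-C_i)$, summation is a $\tau_0$-continuous map of the compact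 space $D_n^n$ onto $L_n$ (recall $0\in C_i$), so $L_n$ is $\tau_0$-compact. Let $\tau_F$ be the topology given by Lemma~\ref{lem:kw}.

\emph{$(F,\tau_F)$ is sequential.} The coordinate functionals are countably many continuous functions that separate the points of the compact set $L_n$. So $L_n$ embeds in $\mathbb R^{\omega}$ and is metrizable. If $C$ is sequentially closed, then each $C\cap L_n$ is sequentially closed in $L_n$, hence closed, and so $C$ is closed.

\emph{$H$ is a quotient of $F$.} Let $p:F\to H$ be the homomorphism with $p(e_{i,k})=u_{i,k}$; it is onto. It is continuous from $\tau_F$ to $\tau|_H$: as $u_{i,k}\to0$ for each $i$, the induced map $D_n^n\to H$ is continuous; since $D_n^n\to L_n$ is a quotient map, $p$ is continuous on $L_n$, for every $n$. So $\ker p$ is closed, and the quotient topology $\sigma$ on $H\cong F/\ker p$ is a Hausdorff group topology with $\sigma\supseteq\tau|_H$. In it all $u_i$ converge to $0$, because $e_{i,k}\to0$ in $\tau_F$. By the first step $\sigma\subseteq\tau|_H$, so $\sigma=\tau|_H$.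

Quotients of sequential spaces are sequential, so $H$ is sequential. As $G$ is the topological sum of the cosets of the open subgroup $H$, it is sequential too.
\end{proof}

\begin{remark}\label{rem:omega1}
The group $G$ of Theorem~\ref{thm:no} has size $\omega_1$, and CH holds under $\diamondsuit$. So there are only $\omega_1^{\omega}=\omega_1$ sequences in $G$, and every set of sequences that determines its topology has size at most $\omega_1$. As $G$ is abelian and not sequential, no such set is countable, by part (a).
\end{remark}

\subsection{Groups whose unit is a \texorpdfstring{$G_\delta$}{G-delta}}

We use \v{S}ne\u{\i}der's theorem: \emph{a compact Hausdorff space $L$ whose diagonal is a $G_\delta$ in $L^2$ is metrizable.} Here is a proof. Let the diagonal be $\bigcap_nU_n$ with $U_n$ open, and let $f_n:L^2\to[0,1]$ be continuous, $0$ on the diagonal, and $1$ off $U_n$. By compactness, $x\mapsto f_n(x,\cdot)$ is continuous from $L$ into the Banach space $C(L)$, so $x\mapsto(f_n(x,\cdot))_n$ is continuous from $L$ into the metrizable space $C(L)^\omega$. It is injective: if $x\ne y$, then $(x,y)\notin U_n$ for some $n$, and $f_n(x,y)=1\ne0=f_n(y,y)$. Hence it is an embedding.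

\begin{proof}[Proof of Theorem~\ref{thm:zfc}(b)]
Let $L\subseteq G$ be compact. The diagonal of $L^2$ is the preimage of $\{e\}$ under the continuous map $L^2\to G$, $(x,y)\mapsto x^{-1}y$, hence a $G_\delta$. So $L$ is metrizable, and in particular sequential. As $G$ is a $k$-space, it is sequential by Theorem~\ref{thm:yes}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bal}
Balogh, Proc. AMS 105 (1989).

\bibitem{Dow}
Dow, Topology Appl. 44 (1992).

\bibitem{Gab}
S. S. Gabriyelyan, \emph{Topologies on groups determined by sets of convergent sequences}, arXiv:1101.2754 (2011).

\bibitem{Ost}
Ostaszewski, J. London Math. Soc. (2) 14 (1976).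

\end{thebibliography}
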